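# Reasonable set mappings without large free sets under Martin's axiom

## 1. Two consistency theorems

**Theorem 1.** If ZFC is consistent, then so is ZFC + MA + $2^{\aleph_0}=\aleph_3$ + "there is an $\omega_2$-reasonable $f:\omega_2\to\mathcal P(\omega_2)$ with no free set of size $\omega_2$".

**Theorem 2.** Assume GCH in $V$ and let $\theta\ge\omega_3$ be regular. There is a cofinality-preserving forcing extension satisfying MA + $2^{\aleph_0}=\theta$ in which, for every $\kappa=\lambda^+<\theta$ with $\mathrm{cf}(\lambda)>\omega$ simultaneously, there is a $\kappa$-reasonable $f:\kappa\to\mathcal P(\kappa)$ with no free set of size $\kappa$. In particular (take $\theta=\aleph_n$ with $3\le n<\omega$) it is consistent that MA holds, $2^{\aleph_0}=\aleph_n$, and there is such an $f$ at every regular $\kappa$ with $\aleph_1<\kappa<2^{\aleph_0}$.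

Here is what the words mean. Let $f$ be a function from a set $S$ into $\mathcal P(S)$.

**Definition (free set).** A set $A\subseteq S$ is free for $f$ if $x\notin f(y)$ for all distinct $x,y\in A$.

**Definition (intersection property).** For cardinals $\lambda,\mu$, the function $f$ satisfies $C(\lambda,\mu)$ if $\left|\bigcap\{f(x):x\in T\}\right|<\mu$ for every $T\subseteq S$ of size $\lambda$.

**Definition (reasonable).** For an uncountable cardinal $\theta$, a function $f:\kappa\to\mathcal P(\kappa)$ is $\theta$-reasonable if it satisfies both $C(\theta,\omega)$ and $C(\omega,\theta)$.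

So $f$ is $\kappa$-reasonable if any $\kappa$ many values of $f$ have finite intersection and any infinitely many values have intersection of size $<\kappa$. For $\kappa>\omega_1$ this is a weaker hypothesis than $\omega_1$-reasonability: a set of size $\kappa$ contains one of size $\omega_1$, so $C(\omega_1,\omega)$ implies $C(\kappa,\omega)$, and $C(\omega,\omega_1)$ implies $C(\omega,\kappa)$ because the bound is larger.

Recall that MA says: for every ccc poset and every family of fewer than $2^{\aleph_0}$ dense sets there is a filter meeting all of them. The background is this known result.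

**Theorem A.** Assume MA and $2^{\aleph_0}>\aleph_1$. Then for every $\kappa$ with $\aleph_0<\kappa=\mathrm{cf}(\kappa)<2^{\aleph_0}$ and every $\omega_1$-reasonable $f:\kappa\to\mathcal P(\kappa)$ there is a free set of size $\kappa$.

The question, from Shimon Garti, "Dense free sets", arXiv:1509.05132 (2015), is whether "$\omega_1$-reasonable" may be replaced by "$\kappa$-reasonable" in Theorem A. In plain words: if we only forbid overlaps of size $\kappa$, the size of the free set we are looking for, does MA still give the free set? Theorem 1 says that it need not, already at $\kappa=\omega_2$.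

**Corollary 3.** The statement "for every regular $\kappa$ with $\aleph_0<\kappa<2^{\aleph_0}$, every $\kappa$-reasonable $f:\kappa\to\mathcal P(\kappa)$ has a free set of size $\kappa$" is independent of ZFC + MA + $2^{\aleph_0}>\aleph_1$ (assuming, as always, that ZFC is consistent).

*Proof from Theorem 1.* MA + $2^{\aleph_0}=\aleph_2$ is consistent by Solovay–Tennenbaum. In a model of it the only regular $\kappa$ strictly between $\aleph_0$ and $2^{\aleph_0}$ is $\omega_1$, where "$\kappa$-reasonable" is literally "$\omega_1$-reasonable", so the statement holds by Theorem A. In a model as in Theorem 1 it fails. $\square$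

The results do not settle whether MA + $2^{\aleph_0}>\aleph_2$ is consistent with a positive answer at some $\kappa\ge\aleph_2$, and they do not treat $\kappa$ that are weakly inaccessible or successors of cardinals of cofinality $\omega$.

## 2. Reasonability in the language of graphs

All our counterexamples are symmetric: there is a graph on $\kappa$, with adjacency written $x\sim y$, and $f(x)=\{y:y\sim x\}$. Then "free" means "independent". Say that the graph contains $K_{\omega,\theta}$ if there are $A\in[\kappa]^\omega$ and $B\in[\kappa]^\theta$ with every element of $A$ adjacent to every element of $B$.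

**Lemma 4.** For symmetric $f$ on $\kappa$ and an uncountable cardinal $\theta\le\kappa$: $f$ is $\theta$-reasonable if and only if its graph contains no $K_{\omega,\theta}$.

*Proof.* $C(\theta,\omega)$ fails exactly when some $B$ of size $\theta$ has infinitely many common neighbours, that is, when it has a countably infinite set $A$ of them. $C(\omega,\theta)$ fails exactly when some $A$ of size $\omega$ has at least $\theta$ common neighbours. By symmetry of adjacency both failures say that there is a $K_{\omega,\theta}$. $\square$

For an example that separates the two notions, split $\omega_2$ into $\omega_2$ blocks of size $\omega_1$ and join two points when they lie in the same block. Two points in different blocks have no common neighbour, and points in one block have at most $\omega_1$ common neighbours. So there is no $K_{\omega,\omega_2}$, and $f$ is $\omega_2$-reasonable. It is not $\omega_1$-reasonable: an infinite countable subset of a block has $\omega_1$ common neighbours. It does have a free set of size $\omega_2$, namely a transversal of the blocks.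

This free set is no accident.

**Lemma 5.** Let $\kappa$ be regular and uncountable. A graph on $\kappa$ in which $\kappa$ many vertices have degree $<\kappa$ has an independent set of size $\kappa$.

*Proof.* Restrict the graph to the set $D$ of vertices of degree $<\kappa$, and let $A\subseteq D$ be a maximal independent subset. Every vertex of $D\setminus A$ has a neighbour in $A$, so $D\subseteq A\cup\bigcup_{a\in A}f(a)$. If $|A|<\kappa$, this is a union of fewer than $\kappa$ sets of size $<\kappa$, hence of size $<\kappa$ by regularity, contradicting $|D|=\kappa$. $\square$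

So in a counterexample all but fewer than $\kappa$ vertices have degree $\kappa$, while no infinite set has $\kappa$ common neighbours. Moreover Theorem A tells us something about any counterexample that lives in a model of MA: it cannot be $\omega_1$-reasonable, so it must contain a $K_{\omega,\omega_1}$ although it contains no $K_{\omega,\kappa}$. We have to work in the gap between $\omega_1$ and $\kappa$.

## 3. The generic finite graph, and two ccc posets that destroy it

The first thing to try is to add a graph with finite conditions. Let $\mathbb G$ consist of all $p=(u_p,E_p)$ with $u_p\in[\kappa]^{<\omega}$ and $E_p\subseteq[u_p]^2$, where $q\le p$ means $u_p\subseteq u_q$ and $E_q\cap[u_p]^2=E_p$. If $p$ and $p'$ agree on $[r]^2$, where $r=u_p\cap u_{p'}$, then they have common extensions on $u_p\cup u_{p'}$, and the pairs between $u_p\setminus r$ and $u_{p'}\setminus r$ may be made edges or non-edges as we like. Recall the $\Delta$-system lemma: an uncountable indexed family of finite sets has an uncountable subfamily any two of which (with different indices) meet in the same set $r$, the root. With it, any uncountable family in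 $\mathbb G$ can be thinned so that the $u_i$ form a $\Delta$-system and the graphs on the root agree. So $\mathbb G$ is ccc.

**Proposition 6.** Let $\kappa$ be regular uncountable. In $V^{\mathbb G}$ the generic graph is $\omega_1$-reasonable and has no uncountable free set. But in $V^{\mathbb G}$ there is a ccc poset adding a free set of size $\kappa$, and there is a ccc poset adding a clique of size $\kappa$.

*Proof.* *No uncountable free set.* Suppose $p\Vdash\dot H$ is uncountable and free. Choose $p_i\le p$ and distinct $\alpha_i\in u_i:=u_{p_i}$ with $p_i\Vdash\alpha_i\in\dot H$ $(i<\omega_1)$. Thin to a $\Delta$-system with root $r$, the same graph on $r$, and $\alpha_i\notin r$. Amalgamate $p_i$ and $p_j$ with the edge $\{\alpha_i,\alpha_j\}$: contradiction.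

*No $K_{\omega,\omega_1}$.* Suppose $p$ forces that every member of the infinite set $\dot A$ is adjacent to every member of the uncountable set $\dot B$. Choose $p_i\le p$ and distinct $\beta_i\in u_i$ with $p_i\Vdash\beta_i\in\dot B$, and thin as before with $\beta_i\notin r$. As $r$ is finite, some $p'\le p_0$ (where $p_0$ is one of the surviving conditions) and some $\alpha\in u_{p'}\setminus r$ satisfy $p'\Vdash\alpha\in\dot A$. Pick $i$ with $(u_i\setminus r)\cap u_{p'}=\emptyset$. Then $p'$ and $p_i$ agree on $r=u_{p'}\cap u_i$. Their amalgam without new edges forces $\alpha\in\dot A$, $\beta_i\in\dot B$, $\alpha\not\sim\beta_i$: contradiction. By Lemma 4, $f$ is $\omega_1$-reasonable.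

*Adding a free set.* In $V^{\mathbb G}$ let $\mathbb I$ be the set of finite independent sets ordered by reverse inclusion. It is ccc: if $p$ forces that $(\dot a_i:i<\omega_1)$ is an antichain, choose $p_i\le p$ deciding $\dot a_i=a_i$ with $a_i\subseteq u_i$, and thin so that the $u_i$ form a $\Delta$-system with root $r$, with the same graph on $r$ and the same $a_i\cap r$. Amalgamate $p_i,p_j$ without new edges. A pair inside $a_i$ or inside $a_j$ is a non-edge. Every other pair in $a_i\cup a_j$ has one point in $a_i\setminus r$ and the other in $a_j\setminus r$, because $a_i\cap r=a_j\cap r$, and it is also a non-edge. So the amalgam forces $a_i\cup a_j\in\mathbb I$, a contradiction. Finally, given $a\in\mathbb I$ and $\gamma<\kappa$, genericity of the graph gives $\beta\ge\gamma$ outside $a$ adjacent to nothing in $a$. So the union of a generic filter for $\mathbb I$ is free and unbounded in $\kappa$, which is still regular.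

*Adding a clique.* Use finite cliques instead, and amalgamate with all edges between $u_i\setminus r$ and $u_j\setminus r$. Given a finite clique $a$ and $\gamma<\kappa$, genericity gives $\beta\ge\gamma$ outside $a$ adjacent to all of $a$. $\square$

A clique of size $\kappa$ contains $K_{\omega,\kappa}$. So one further ccc forcing can ruin the generic graph in either direction, and to reach MA we must do a great deal of further ccc forcing. The point where the attempt stops is exact: the two properties were proved by amalgamating conditions of $\mathbb G$ alone, and this gives no control over conditions of a later poset. We need a poset $P$ whose graph keeps both properties in $V^{P*\dot Q}$ for every $\dot Q$ with $P*\dot Q$ ccc.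

## 4. Labelled cliques, protected pairs, and frames

Two devices give this control.

The first protects "no free set". Let the edges come from labelled cliques: the label is $k=(J,\zeta)$ with $J$ a set of size $\omega_1$ and $\zeta<\kappa$, and a condition may declare $\alpha\in J$ to belong to the clique of label $k$. Suppose conditions $q_i$ of $P*\dot Q$ force $\alpha_i\in\dot H$, for $\omega_1$ many $\alpha_i\in J$. Only $\omega_1<\kappa$ labels have been used by these conditions, so some $k=(J,\zeta)$ is fresh, and we may put $\alpha_i$ into the clique $k$ as its only member so far. This creates no edge, so it is always allowed. Now ccc alone says that two of the new conditions are compatible, and a common extension has the edge $\{\alpha_i,\alpha_j\}$. We never need to know how $q_i$ and $q_j$ are amalgamated.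

The second protects "no $K_{\omega,\kappa}$". Fix a set $\mathcal A$ of pairs and for each $\{\beta,\beta'\}\in\mathcal A$ a countable set $F(\beta,\beta')$. Once $\beta,\beta'$ are both in a condition, we promise that no new point of $F(\beta,\beta')$ will be adjacent to both. If for every countable $C$ and all $q_i\Vdash\beta_i\in\dot B$ we find $i\neq j$ with $q_i,q_j$ compatible, $\{\beta_i,\beta_j\}\in\mathcal A$ and $C\subseteq F(\beta_i,\beta_j)$, then $\beta_i,\beta_j$ have only finitely many common neighbours in $C$.

The devices conflict. Suppose a label $k=(J,\zeta)$ has $J=\{j_\xi:\xi<\omega_1\}$, $[J]^2\subseteq\mathcal A$, and $F(j_\xi,j_{\xi+1})\supseteq\{j_\eta:\eta<\xi\}$. For limit $\xi$ let $p_\xi$ be the condition with points $j_\xi,j_{\xi+1}$, both in the clique $k$. For limits $\eta<\xi$ a common extension of $p_\eta$ and $p_\xi$ would have the new point $j_\eta\in F(j_\xi,j_{\xi+1})$ adjacent to both $j_\xi$ and $j_{\xi+1}$, against the promise made by $p_\xi$. So these conditions form an uncountable antichain. The remedy is to allow cliques only on sets $J$ that contain no pair from $\mathcal A$. Then $\mathcal A$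 has two jobs: every large set must contain uncountable $\mathcal A$-free pieces, on which edges can be placed, and every large set must contain protected pairs. The full list of demands is as follows.

Notation: $p\parallel q$ means that $p,q$ are compatible, $p\perp q$ that they are not. For $\mathcal A\subseteq[\kappa]^2$ put $\mathcal A(\beta)=\{x:\{x,\beta\}\in\mathcal A\}$. We write $F(\beta,\beta')$ for $F(\{\beta,\beta'\})$.

**Definition (frame).** Let $\kappa>\omega_1$ be regular. A $\kappa$-frame is a triple $(\mathcal A,F,\mathcal M)$ with $\mathcal A\subseteq[\kappa]^2$, $F:\mathcal A\to[\kappa]^{\le\omega}$, $\mathcal M\subseteq[\kappa]^{\omega_1}$ such that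

* (F1) for $J\in\mathcal M$: $[J]^2\cap\mathcal A=\emptyset$, and for every $\beta<\kappa$ one of $J\cap\mathcal A(\beta)$, $J\setminus\mathcal A(\beta)$ is countable; call it $N(\beta,J)$;
* (F2) distinct members of $\mathcal M$ have countable intersection;
* (F3) every $H\in[\kappa]^\kappa$ has uncountable intersection with some $J\in\mathcal M$;
* (F4) for every ccc poset $R$, all $q_i\in R$, all distinct $\beta_i<\kappa$ $(i<\kappa)$ and every $C\in[\kappa]^\omega$ there are $i\ne j$ with $q_i\parallel q_j$, $\{\beta_i,\beta_j\}\in\mathcal A$ and $C\subseteq F(\beta_i,\beta_j)$.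

Two near misses show the tension. If $\mathcal A=\emptyset$ and $\mathcal M$ is a maximal subfamily of $[\kappa]^{\omega_1}$ with pairwise countable intersections, then (F1)–(F3) hold and (F4) fails. If $\mathcal A=[\kappa]^2$, then (F1) forces $\mathcal M=\emptyset$ and (F3) fails.

**Definition (the poset $P$).** Given a frame, let $W=\mathcal M\times\kappa$. A condition is $p=(u_p,w_p,t_p)$ with $u_p\in[\kappa]^{<\omega}$, $w_p\in[W]^{<\omega}$, and $t_p$ a function on $w_p$ with $t_p(J,\zeta)\subseteq J\cap u_p$. Put $E_p=\bigcup_{k\in w_p}[t_p(k)]^2$. Let $q\le p$ if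

* (O1) $u_p\subseteq u_q$, $w_p\subseteq w_q$, and $t_p(k)\subseteq t_q(k)$ for $k\in w_p$;
* (O2) $E_q\cap[u_p]^2=E_p$;
* (O3) if $\{\beta,\beta'\}\in\mathcal A\cap[u_p]^2$ and $\alpha\in F(\beta,\beta')\cap(u_q\setminus u_p)$, then not both $\{\alpha,\beta\},\{\alpha,\beta'\}\in E_q$.

For example, let $\{\beta,\beta'\}\in\mathcal A$, $\beta\in J$, $\beta'\in J'$, where $J\ne J'$ by (F1), and let $u_p=\{\beta,\beta'\}$, $t_p(J,0)=\{\beta\}$, $t_p(J',0)=\{\beta'\}$. Then $E_p=\emptyset$. Let $\alpha\in J\cap J'\cap F(\beta,\beta')$ be different from $\beta,\beta'$. We may add $\alpha$ to $t(J,0)$ only, which gives the edge $\{\alpha,\beta\}$. By (O3) we may not, in one extension of $p$, add $\alpha$ to both.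

The relation $\le$ is clearly reflexive. It is also transitive. Let $r\le q\le p$. Clause (O1) is clear, and (O2) holds since $E_r\cap[u_p]^2=E_r\cap[u_q]^2\cap[u_p]^2=E_q\cap[u_p]^2=E_p$. For (O3) let $\{\beta,\beta'\}\in\mathcal A\cap[u_p]^2$ and $\alpha\in F(\beta,\beta')\cap(u_r\setminus u_p)$. If $\alpha\notin u_q$, apply (O3) for $r\le q$. If $\alpha\in u_q$ and both edges were in $E_r$, they would lie in $E_r\cap[u_q]^2=E_q$, against (O3) for $q\le p$.

Two kinds of extension are always available.

* (a) Adding a point $\beta$ to $u_p$, and nothing else, gives an extension of $p$: no edges are added and a new $\beta$ is isolated.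
* (b) If $k=(J,\zeta)\notin w_p$ and $\alpha\in J$, then adding $\alpha$ to $u_p$ and $k$ to $w_p$ with $t(k)=\{\alpha\}$ gives an extension of $p$: again no edges are added, and $\alpha$, if new, is isolated.

## 5. Amalgamation in $P$

A poset has property K if every uncountable set of conditions has an uncountable pairwise compatible subset. Then the same is true for indexed families $(p_i:i<\omega_1)$, since if only countably many different conditions occur, one occurs uncountably often. Property K implies ccc. We need the stronger form for the product in Section 10.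

**Lemma 7.** $P$ has property K.

*Proof.* **Step 1: thinning.** The purpose is to make the moving parts avoid every countable set that the root can see. From an uncountable set of conditions take $\{p_i:i<\omega_1\}$ (write $u_i,w_i,t_i,E_i$) such that the $u_i$ form a $\Delta$-system with root $r$, the $w_i$ form a $\Delta$-system with root $v$, and $E_i\cap[r]^2$ and $t_i(k)\cap r$ ($k\in v$) do not depend on $i$; for the last two there are only finitely many possibilities. Let $N$ be the union of

* the sets $F(\beta,\beta')$ for $\{\beta,\beta'\}\in\mathcal A\cap[r]^2$,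
* the sets $J\cap J'$ for $(J,\zeta),(J',\zeta')\in v$ with $J\ne J'$,
* the sets $N(\beta,J)$ for $\beta\in r$, $(J,\zeta)\in v$.

These are finitely many sets, countable by the choice of $F$, by (F2) and by (F1). So $N$ is countable. The sets $u_i\setminus r$ are pairwise disjoint, so only countably many meet $N$; discard those. Now $(u_i\setminus r)\cap N=\emptyset$ for all $i$.

**Step 2: the amalgam.** We define the obvious common extension of two of the remaining conditions. Let $i\ne j$, $p=p_i$, $p'=p_j$. Let $u_q=u_p\cup u_{p'}$, $w_q=w_p\cup w_{p'}$ and $t_q(k)=t_p(k)\cup t_{p'}(k)$, an undefined term being read as $\emptyset$. Then $q$ is a condition. By symmetry it suffices to prove $q\le p$. Clause (O1) is clear.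

**Step 3: clause (O2).** We show that no new edge appears inside $u_p$. Clearly $E_p\subseteq E_q\cap[u_p]^2$. Let $x,y\in u_p$ be distinct with $x,y\in t_q(k)$. If $k\notin w_{p'}$, then $x,y\in t_p(k)$. If $k\in v$, then whichever of $x,y$ lies in $t_{p'}(k)$ lies in $u_p\cap u_{p'}=r$, hence in $t_{p'}(k)\cap r=t_p(k)\cap r$; so $x,y\in t_p(k)$. If $k\in w_{p'}\setminus w_p$, then $x,y\in t_{p'}(k)\cap u_p\subseteq r$ and $\{x,y\}\in E_{p'}\cap[r]^2=E_p\cap[r]^2$. In all cases $\{x,y\}\in E_p$.

**Step 4: clause (O3).** We show that the promises of $p$ are kept; here all of (F1) and (F2) is used. Suppose $\{\beta,\beta'\}\in\mathcal A\cap[u_p]^2$, $\alpha\in F(\beta,\beta')\cap(u_q\setminus u_p)$, $\alpha,\beta\in t_q(k)$ and $\alpha,\beta'\in t_q(k')$, where $k=(J,\zeta)$, $k'=(J',\zeta')$. Then $\alpha\in u_{p'}\setminus r$. Since $\alpha\notin u_p$, we have $\alpha\in t_{p'}(k)$ and $\alpha\in t_{p'}(k')$, so $k,k'\in w_{p'}$. If $\beta\notin r$, then $\beta\notin u_{p'}$, so $\beta\in t_p(k)$ and $k\in w_p\cap w_{p'}=v$. Likewise, if $\beta'\notin r$, then $k'\in v$. There are three cases.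

* Both $\beta,\beta'\in r$. Then $\alpha\in F(\beta,\beta')\subseteq N$, but $(u_{p'}\setminus r)\cap N=\emptyset$: a contradiction.
* Exactly one is in $r$; say $\beta\in r$, $\beta'\notin r$, the other case being symmetric. Then $k'\in v$ and $\alpha,\beta'\in J'$. Both $\alpha\in u_{p'}\setminus r$ and $\beta'\in u_p\setminus r$ avoid $N\supseteq N(\beta,J')$. Since $\beta'\in J'\cap\mathcal A(\beta)$ is not in $N(\beta,J')$, we must have $N(\beta,J')=J'\setminus\mathcal A(\beta)$. As $\alpha\in J'\setminus N(\beta,J')$, we get $\alpha\in\mathcal A(\beta)$, that is, $\{\alpha,\beta\}\in\mathcal A$. But $\alpha,\beta\in t_q(k)\subseteq J$, contradicting $[J]^2\cap\mathcal A=\emptyset$.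
* Both $\beta,\beta'\notin r$. Then $k,k'\in v$ and $\alpha\in J\cap J'$. If $J\ne J'$, then $\alpha\in N$, a contradiction. If $J=J'$, then $\{\beta,\beta'\}\in[J]^2\cap\mathcal A=\emptyset$, a contradiction.

So $q\le p$, and any two of the thinned conditions are compatible. $\square$

## 6. The graph of $P$ survives every ccc continuation

**Theorem 8.** Let $(\mathcal A,F,\mathcal M)$ be a $\kappa$-frame in $V_0$, $P$ its poset, and $\dot Q$ a $P$-name for a poset such that $R=P*\dot Q$ is ccc. In $V_0^R$ let $x\sim y$ if $\{x,y\}\in E_p$ for some $p\in G_P$, and $f(x)=\{y:y\sim x\}$. Then in $V_0^R$, $f$ is $\kappa$-reasonable and has no free set of size $\kappa$.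

*Proof.* **Step 1: no free set of size $\kappa$.** The purpose is to let the ccc of $R$ produce an edge inside any large set, using a fresh label. Suppose $q_*\Vdash\dot H\in[\kappa]^\kappa$ is free. By induction choose $q_i=(p_i,\dot c_i)\le q_*$ and strictly increasing $\alpha_i$ $(i<\kappa)$ with $q_i\Vdash\alpha_i\in\dot H$. By (F3) applied to $\{\alpha_i:i<\kappa\}$ there are $J\in\mathcal M$ and $K'\subseteq\{i:\alpha_i\in J\}$ with $|K'|=\omega_1$. The set $\bigcup_{i\in K'}w_{p_i}$ has size at most $\omega_1<\kappa$, so there is $\zeta<\kappa$ such that $k=(J,\zeta)$ is not in it. Let $p_i^+\le p_i$ be the extension of type (b) with $t(k)=\{\alpha_i\}$. Then $(p_i^+,\dot c_i)\le q_i$. For $i\in K'$ these are uncountably many different conditions in the ccc poset $R$, so for some $i\ne j$ two of them have a common extension $(p,\dot c)$. Then $\alpha_i,\alpha_j\in t_p(k)$, so $(p,\dot c)$ forces $\alpha_i\sim\alpha_j$ and $\alpha_i,\alpha_j\in\dot H$, a contradiction.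

**Step 2: no $K_{\omega,\kappa}$.** The purpose is to use one protected pair to make $\dot A$ finite; by Lemma 4 this gives reasonability. Suppose $q_*$ forces $\dot A\in[\kappa]^\omega$, $\dot B\in[\kappa]^\kappa$, with every member of $\dot A$ adjacent to every member of $\dot B$. By ccc each value of a name for an enumeration of $\dot A$ has only countably many possibilities, so there is $C\in[\kappa]^\omega\cap V_0$ with $q_*\Vdash\dot A\subseteq C$. Choose $q_i\le q_*$ and distinct $\beta_i$ $(i<\kappa)$ with $q_i\Vdash\beta_i\in\dot B$. By (F4) for $R$ there are $i\ne j$ and $q\le q_i,q_j$ with $\{\beta_i,\beta_j\}\in\mathcal A$ and $C\subseteq F(\beta_i,\beta_j)$. By extension (a) we may assume that the $P$-part $p$ of $q$ has $\beta_i,\beta_j\in u_p$.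

Now $q$ forces that every $\alpha\in\dot A$ lies in $F(\beta_i,\beta_j)$ and is adjacent to both $\beta_i$ and $\beta_j$. Suppose that, in an extension by a generic containing $q$, some such $\alpha$ is not in $u_p$. Take $p_3\in G_P$ below $p$ and below two conditions witnessing $\alpha\sim\beta_i$ and $\alpha\sim\beta_j$. By (O1) both edges are in $E_{p_3}$, and $\alpha\in u_{p_3}\setminus u_p$. So $p_3\le p$ violates (O3). Hence $q\Vdash\dot A\subseteq u_p$, which is finite: a contradiction. $\square$

Theorem 8 says that the counterexample survives every ccc forcing over $V_0^P$. It is also instructive to see that the graph does contain $K_{\omega,\omega_1}$, as Theorem A demands in a model of MA with $\kappa<2^{\aleph_0}$. Fix $k=(J,\zeta)\in W$ and let $T_k=\bigcup\{t_p(k):p\in G_P,\ k\in w_p\}$, a clique. Given $p$, which we may assume has $k\in w_p$, and a countable $J_0\subseteq J$ in $V_0$, pick $\alpha\in J\setminus(u_p\cup J_0)$ and add it to $u_p$ and $t_p(k)$. The new edges are the pairs $\{\alpha,x\}$ with $x\in t_p(k)$, so (O2) holds, and (O3) holds because two points of $t_p(k)\subseteq J$ never form a pair in $\mathcal A$.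 So $T_k$ is not contained in any countable set of $V_0$, and by ccc it is uncountable.

What remains is to build frames.

## 7. Splitting levels of branches, and clauses (F1)–(F3)

We need a set of pairs $\mathcal A$ such that every large set has uncountable pieces without $\mathcal A$-pairs and also many $\mathcal A$-pairs. Colour a pair of branches of the tree $2^{<\omega_1}$ by the level at which they split.

Fix a partition $\omega_1=L_0\sqcup L_1$ into uncountable sets. For distinct $g,g'\in2^{\omega_1}$ let $\Delta(g,g')=\min\{\xi:g(\xi)\ne g'(\xi)\}$; for example, if $g$ starts with $0000$ and $g'$ with $0010$, then $\Delta(g,g')=2$. For $s\in2^{<\omega_1}$ let $|s|$ be its domain. Let $(g_\beta:\beta<\kappa)$ be distinct elements of $2^{\omega_1}$, with $\kappa>\omega_1$ regular, and put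
$$\mathcal A=\{\{\beta,\beta'\}:\Delta(g_\beta,g_{\beta'})\in L_1\}.$$

**Definition (the property $(L_\kappa)$).** For every $H\in[\kappa]^\kappa$ there is $s\in2^{<\omega_1}$ such that for all $t\in2^{<\omega_1}$ with $t\supseteq s$ there is $\beta\in H$ with $t\subset g_\beta$.

In words: every large subfamily is somewhere dense in the tree. A family with $g_\beta(\xi+1)=0$ for all $\beta$ and $\xi$ does not have it, since every $s$ has an extension $t$ with value $1$ at a successor position.

**Definition (fan).** Let $H,s$ be as in $(L_\kappa)$, $b\in2^{\omega_1}$, $s\subset b$, and $L\subseteq\omega_1\setminus|s|$. For $\xi\in L$ the sequence $(b\restriction\xi)^\frown(1-b(\xi))$ extends $s$, so we may choose $\iota_\xi\in H$ with $(b\restriction\xi)^\frown(1-b(\xi))\subset g_{\iota_\xi}$. The family $(\iota_\xi:\xi\in L)$ is a fan around $b$.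

In a fan, $g_{\iota_\xi}$ leaves $b$ exactly at level $\xi$, and for $\xi<\xi'$ in $L$ the branch $g_{\iota_{\xi'}}$ still follows $b$ at level $\xi$. Hence
$$\Delta(g_{\iota_\xi},b)=\xi,\qquad \Delta(g_{\iota_\xi},g_{\iota_{\xi'}})=\xi\quad(\xi<\xi'\text{ in }L). \tag{1}$$
In particular the $\iota_\xi$ are distinct. If $s=\emptyset$ and $b$ is constantly $0$, then $g_{\iota_\xi}$ starts with $\xi$ zeros followed by a $1$. A fan over $L\subseteq L_0$ has no pair in $\mathcal A$; a fan over $L\subseteq L_1$ has all its pairs in $\mathcal A$.

**Lemma 9.** Assume $(L_\kappa)$. Then there is $\mathcal M\subseteq[\kappa]^{\omega_1}$ satisfying (F1)–(F3) for this $\mathcal A$.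

*Proof.* Let $\mathcal S$ be the family of all $I\in[\kappa]^{\omega_1}$ with $[I]^2\cap\mathcal A=\emptyset$ such that for all $\beta<\kappa$ one of $I\cap\mathcal A(\beta)$, $I\setminus\mathcal A(\beta)$ is countable.

**Step 1: every $H\in[\kappa]^\kappa$ contains some $I\in\mathcal S$.** This will give (F3). Let $s$ be as in $(L_\kappa)$, let $b\supset s$, and take a fan $I=\{\iota_\xi:\xi\in L_0\setminus|s|\}\subseteq H$ around $b$. By (1) pairs in $I$ have $\Delta\in L_0$, so $[I]^2\cap\mathcal A=\emptyset$. Let $\beta<\kappa$. If $g_\beta=b$, then $\Delta(g_\beta,g_{\iota_\xi})=\xi\in L_0$ for all $\xi$, so $I\cap\mathcal A(\beta)=\emptyset$. If $g_\beta\ne b$, put $\zeta=\Delta(g_\beta,b)$. For all $\xi>\zeta$ the branch $g_{\iota_\xi}$ agrees with $b$ on $\zeta+1$, so $\Delta(g_\beta,g_{\iota_\xi})=\zeta$. Hence either all these $\iota_\xi$ are in $\mathcal A(\beta)$ or none is, and only countably many $\xi\le\zeta$ are left.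

**Step 2: choosing $\mathcal M$.** We make the pieces almost disjoint without losing (F3). By Zorn's lemma let $\mathcal M\subseteq\mathcal S$ be maximal with pairwise countable intersections. (F1) and (F2) are clear. For (F3) let $H\in[\kappa]^\kappa$ and $I\in\mathcal S$, $I\subseteq H$. If $I\in\mathcal M$, then $I\cap H=I$ is uncountable. Otherwise, by maximality, $I\cap J$ is uncountable for some $J\in\mathcal M$, and so is $H\cap J$. $\square$

## 8. An $\omega_2$-frame under GCH, and the proof of Theorem 1

Let $V\models$ GCH and $\kappa=\omega_2$.

**Lemma 10.** There are distinct $g_\beta\in2^{\omega_1}$ $(\beta<\omega_2)$ satisfying $(L_{\omega_2})$.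

*Proof.* **Step 1: construction.** We make each $g_\beta$ generic for more and more dense sets. Call $D\subseteq2^{<\omega_1}$ dense if every $s$ has an extension in $D$. By CH, $|2^{<\omega_1}|=\omega_1$, so there are at most $2^{\omega_1}=\omega_2$ dense sets; enumerate them, with repetitions if needed, as $(D_\xi:\xi<\omega_2)$. By induction on $\beta$ choose $g_\beta$ having an initial segment in each $D_\xi$ and in each dense set $\{t:t\not\subset g_\xi\}$, for $\xi<\beta$. These are at most $\omega_1$ dense sets. List them in order type $\omega_1$, with repetitions, and build a strictly increasing $\omega_1$-sequence in $2^{<\omega_1}$ entering them one after another, with unions at limits; its union is $g_\beta$. The second kind of dense set makes the $g_\beta$ distinct.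

**Step 2: verification.** We derive somewhere density of a large subfamily. Let $H\in[\omega_2]^{\omega_2}$, $H_t=\{\beta\in H:t\subset g_\beta\}$, and $D=\{t:|H_t|\le\omega_1\}$. If $D$ were dense, say $D=D_\xi$, then every $\beta\in H$ with $\beta>\xi$ would have an initial segment $t\in D$, so $H\setminus(\xi+1)\subseteq\bigcup_{t\in D}H_t$, a set of size at most $\omega_1$: a contradiction. So some $s$ has no extension in $D$, that is, $|H_t|=\omega_2$ for all $t\supseteq s$. $\square$

Now the promises. For $\beta<\omega_2$ fix an injection $e_\beta:\beta\to\omega_1$. For $\beta'<\beta$ with $\{\beta',\beta\}\in\mathcal A$ put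
$$F(\beta',\beta)=\{x<\beta:\ e_\beta(x)\le\Delta(g_{\beta'},g_\beta)\}. \tag{2}$$
This is countable since $e_\beta$ is injective and $\Delta(g_{\beta'},g_\beta)<\omega_1$. The later two branches split, the more is promised.

**Lemma 11.** $(\mathcal A,F,\mathcal M)$, with $\mathcal M$ from Lemma 9, is an $\omega_2$-frame.

*Proof.* Only (F4) remains. Let $R$ be ccc and let $q_i,\beta_i$ $(i<\omega_2)$ and $C$ be given.

**Step 1: a uniform bound.** We find $\omega_2$ many indices at which $C$ is enumerated early. For all but at most $\omega_1$ many $i$ we have $\beta_i>\sup C$, so $C\subseteq\beta_i$, and $\sup e_{\beta_i}[C]<\omega_1$ because $C$ is countable. By pigeonhole there are $\nu<\omega_1$ and $Z\in[\omega_2]^{\omega_2}$ such that for $i\in Z$: $C\subseteq\beta_i$ and $e_{\beta_i}(x)\le\nu$ for all $x\in C$.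

**Step 2: a fan of protected pairs.** We now let ccc pick a compatible pair. Apply $(L_{\omega_2})$ to $H=\{\beta_i:i\in Z\}$ and take a fan $\{\iota_\xi:\xi\in L\}\subseteq H$ with $L=\{\xi\in L_1:\xi\ge|s|,\ \xi>\nu\}$, which is uncountable. Write $\iota_\xi=\beta_{i(\xi)}$ with $i(\xi)\in Z$. By ccc there are $\xi<\xi'$ in $L$ with $q_{i(\xi)}\parallel q_{i(\xi')}$. By (1), $\Delta(g_{\iota_\xi},g_{\iota_{\xi'}})=\xi\in L_1$, so $\{\iota_\xi,\iota_{\xi'}\}\in\mathcal A$. Let $\beta$ be the larger of $\iota_\xi,\iota_{\xi'}$. For $x\in C$ we have $x<\beta$ and $e_\beta(x)\le\nu<\xi$, so $C\subseteq F(\iota_\xi,\iota_{\xi'})$. $\square$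

To reach MA we use the textbook theorem of Solovay–Tennenbaum (Kunen, *Set Theory* (1980), Ch. VIII, Thm. 6.3): if $\theta>\omega_1$ is regular and $2^{<\theta}=\theta$, then some ccc poset forces MA + $2^{\aleph_0}=\theta$.

*Proof of Theorem 1.* If ZFC is consistent, so is ZFC + GCH; start from $V\models$ GCH. Let $P$ be the poset of Section 4 for the frame of Lemma 11. Since $|\mathcal M|\le\omega_2^{\omega_1}=\omega_2$, we have $|W|\le\omega_2$ and $|P|=\omega_2$. By Lemma 7, $P$ is ccc. A nice name for a subset of $\omega_2$ is given by $\omega_2$ many countable antichains, so there are at most $(\omega_2^{\omega})^{\omega_2}=2^{\omega_2}=\omega_3$ of them, and $V^P\models2^{<\omega_3}=\omega_3$. By Solovay–Tennenbaum applied in $V^P$ with $\theta=\omega_3$ there is a $P$-name $\dot Q$ for a ccc poset forcing MA + $2^{\aleph_0}=\omega_3$. Then $R=P*\dot Q$ is ccc, so cardinals are preserved. By Theorem 8, in $V^R$ there is an $\omega_2$-reasonable $f:\omega_2\to\mathcal P(\omega_2)$ with no free set of size $\omega_2$, while MA holds and $2^{\aleph_0}=\omega_3=\aleph_3$. $\square$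

## 9. Frames at all successors $\lambda^+$ with $\mathrm{cf}(\lambda)>\omega$

For $\kappa=\lambda^+>\omega_2$, formula (2) fails at a definite place. The injections $e_\beta$ now go from $\beta$ to $\lambda>\omega_1$, and $e_\beta[C]$ need not be bounded by a countable ordinal, while $\Delta$ takes only countable values. So Step 1 of Lemma 11 breaks down. Instead we let $F(\cdot,\beta)$ guess all countable sets outright (Lemma 12). The price is that $F(\beta',\beta)=C$ is then known only for certain $\beta'$ below a given $\beta$. We no longer have an uncountable family with all pairs good, so ccc cannot be applied to a fan. We shall fix one $\beta^*$ and find one partner $\beta'$ for it, with an elementary submodel taking care of compatibility.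

Let $V\models$ GCH and let $\theta\ge\omega_3$ be regular. Let $S$ be the poset of countable partial functions from $\theta\times\omega_1$ to $2$, ordered by reverse inclusion, $V_0=V[g]$ with $g$ $S$-generic, and $g_\beta=g(\beta,\cdot)\in2^{\omega_1}$ for $\beta<\theta$. By genericity the $g_\beta$ are total and distinct. $S$ is $\sigma$-closed, and by CH it is $\omega_2$-cc: of $\omega_2$ many conditions, $\omega_2$ many have domains forming a $\Delta$-system with countable root, and there are only $2^\omega=\omega_1$ functions from the root to $2$. So cofinalities are preserved, $V_0$ has no new countable sequences of elements of $V$, $2^{<\omega_1}$ is the same in $V$ and $V_0$, and $V_0\models$ CH.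

Let $\mathcal K=\{\kappa<\theta:\kappa=\lambda^+,\ \mathrm{cf}(\lambda)>\omega\}$, where $\lambda$ ranges over infinite cardinals. Fix $\kappa=\lambda^+\in\mathcal K$; so $\lambda\ge\omega_1$. By GCH, $\lambda^\omega=\lambda$ in $V$, hence also in $V_0$, as there are no new countable sequences.

**Lemma 12** (in $V$)**.** There is $F:[\kappa]^2\to[\kappa]^{\le\omega}$ such that for every $X\in[\kappa]^\lambda$ there is $\gamma_X<\kappa$ such that for all $\beta\in[\gamma_X,\kappa)$ and $C\in[\beta]^\omega$: $X\subseteq\beta$ and $|\{\beta'\in X:F(\beta',\beta)=C\}|=\lambda$.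

*Proof.* The purpose of the construction is to serve, at each $\beta$, all sets $X$ listed before $\beta$. By GCH, $|[\kappa]^\lambda|=2^\lambda=\kappa$; enumerate this set as $(X_\xi:\xi<\kappa)$. Let $\lambda\le\beta<\kappa$. There are at most $\lambda\cdot\lambda^\omega\cdot\lambda=\lambda$ triples $(\xi,C,\nu)$ with $\xi<\beta$, $X_\xi\subseteq\beta$, $C\in[\beta]^\omega$, $\nu<\lambda$. Enumerate them without repetition, in order type at most $\lambda$, as $(\xi_k,C_k,\nu_k)$. Inductively choose $y_k\in X_{\xi_k}\setminus\{y_l:l<k\}$, which is possible since $|X_{\xi_k}|=\lambda>|k|$, and set $F(y_k,\beta)=C_k$. The $y_k<\beta$ are distinct, so this is well defined. All other values of $F$ are $\emptyset$.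

For $X=X_\xi$ let $\gamma_X=\max(\lambda,\xi+1,\sup X+1)<\kappa$. If $\beta\ge\gamma_X$ and $C\in[\beta]^\omega$, then $X\subseteq\beta$, and the $\lambda$ triples $(\xi,C,\nu)$, $\nu<\lambda$, yield $\lambda$ different points $y_k\in X$ with $F(y_k,\beta)=C$. $\square$

The set on which $F(\cdot,\beta)=C$ is an arbitrary uncountable subset $Y\in V$ of $X$. So $(L_\kappa)$ has to be strengthened: density must be witnessed inside every such $Y$.

**Definition (good pair).** In $V_0$, for $H\subseteq\kappa$, the pair $(s,X)$ is good for $H$ if $s\in2^{<\omega_1}$, $X\in V\cap[\kappa]^\kappa$, and for all uncountable $Y\in V$ with $Y\subseteq X$ and all $t\supseteq s$ in $2^{<\omega_1}$ there is $\beta\in Y\cap H$ with $t\subset g_\beta$.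

For example, $(\emptyset,\kappa)$ is good for $H=\kappa$: given $\tau\in S$, an uncountable $Y\subseteq\kappa$ in $V$, and $t$, choose $\beta\in Y$ such that $\tau$ is defined nowhere on row $\beta$, and extend $\tau$ by writing $t$ into row $\beta$.

**Lemma 13.** In $V_0$ every $H\in[\kappa]^\kappa$ has a good pair. Hence $(g_\beta:\beta<\kappa)$ satisfies $(L_\kappa)$.

*Proof.* Let $\sigma_0\Vdash\dot H\in[\kappa]^\kappa$. We find an extension of $\sigma_0$ that forces some pair to be good for $\dot H$; since $\sigma_0$ may be replaced by any stronger condition, density gives the first claim.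

**Step 1: uniformizing.** We thin out witnesses so that they look alike. In $V$ choose $\sigma_i\le\sigma_0$ and increasing $\beta_i$ $(i<\kappa)$ with $\sigma_i\Vdash\beta_i\in\dot H$, where we extend $\sigma_i$ so that its part on row $\beta_i$ is a sequence $\sigma_i(\beta_i,\cdot)=s_i\in2^{\zeta_i}$ with $1\le\zeta_i<\omega_1$. For $\tau\in S$ let $\mathrm{supp}\,\tau\subseteq\theta$ be the countable set of rows on which $\tau$ is somewhere defined. Recall the $\Delta$-system lemma for countable sets: if $\kappa$ is regular and $\nu^\omega<\kappa$ for all $\nu<\kappa$, then a $\kappa$-sequence of countable sets has a subsequence of length $\kappa$ that is a $\Delta$-system. Here $\nu^\omega\le\lambda^\omega=\lambda<\kappa$. So there is $Z\in[\kappa]^\kappa$ such that the $\mathrm{supp}\,\sigma_i$ $(i\in Z)$ form a $\Delta$-system with countable root $\rho$. There are at most $\omega_1^\omega=\omega_1<\kappa$ countable partial functions on $\rho\times\omega_1$ and at most $\omega_1$ many $s_i$, so after shrinking $Z$ we have $\sigma_i\restriction(\rho\times\omega_1)=\sigma$, $s_i=s$ and $\beta_i\notin\rho$ for all $i\in Z$. Let $X=\{\beta_i:i\in Z\}$.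 Since $\sigma_0\subseteq\sigma_i$ for all $i$, we have $\mathrm{supp}\,\sigma_0\subseteq\rho$ and $\sigma_0\subseteq\sigma$, so $\sigma\le\sigma_0$.

**Step 2: $\sigma$ forces $(s,X)$ to be good for $\dot H$.** We do a density argument below $\sigma$. Let $\tau\le\sigma$, let $Y\subseteq X$ be uncountable in $V$, and let $t\supseteq s$ be in $2^{<\omega_1}$. The sets $\mathrm{supp}\,\sigma_i\setminus\rho$ are pairwise disjoint and $\mathrm{supp}\,\tau$ is countable, so there is $i\in Z$ with $\beta_i\in Y$ and $(\mathrm{supp}\,\sigma_i\setminus\rho)\cap\mathrm{supp}\,\tau=\emptyset$. Consider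
$$\tau\cup\sigma_i\cup\{((\beta_i,\xi),t(\xi)):\xi<|t|\}.$$
On rows in $\rho$, $\sigma_i$ equals $\sigma\subseteq\tau$. On other rows $\tau$ and $\sigma_i$ have disjoint domains. Row $\beta_i$ belongs to $\mathrm{supp}\,\sigma_i\setminus\rho$ because $\zeta_i\ge1$, so $\tau$ is undefined there, and $\sigma_i$ has $s\subseteq t$ there. Hence this is a condition below $\tau$, and it forces $\beta_i\in Y\cap\dot H$ and $t\subset g_{\beta_i}$.

For $(L_\kappa)$ take $Y=X$ in the definition of good. $\square$

By Lemma 13, Lemma 9 applies in $V_0$. Let $\mathcal A$ and $\mathcal M$ be as in Section 7 for $(g_\beta:\beta<\kappa)$, and $F$ as in Lemma 12.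

**Lemma 14.** In $V_0$, $(\mathcal A,F\restriction\mathcal A,\mathcal M)$ is a $\kappa$-frame.

*Proof.* Only (F4) remains. Work in $V_0$. Let $R$ be ccc, and let $q_i,\beta_i$ $(i<\kappa)$ and $C\in[\kappa]^\omega$ be given. Passing to a subsequence, assume that $(\beta_i)$ is strictly increasing; so $\beta_i\ge i$. Note that $C\in V$, since $V_0$ has no new countable sequences.

**Step 1: the model.** We need a submodel closed enough to contain countable antichains. For large $\chi$ take
$$M\prec(H(\chi)^{V_0},\in,H(\chi)^{V_0}\cap V)$$
of size $\lambda$ with $\lambda\subseteq M$, $M^\omega\subseteq M$, and containing $R$, $(q_i)$, $(\beta_i)$, $C$, $(g_\beta)$, $F$, $X\mapsto\gamma_X$, $\kappa$ and $\lambda$. To get it, build an increasing continuous chain of elementary submodels $M_\xi$ $(\xi<\omega_1)$ of size $\lambda$ with $M_\xi^\omega\subseteq M_{\xi+1}$, which is possible as $\lambda^\omega=\lambda$, and take the union; a countable sequence from the union lies in some $M_\xi$. If $\alpha\in M\cap\kappa$ is nonempty, then $M$ contains a surjection from $\lambda$ onto $\alpha$, so $\alpha\subseteq M$. Hence $M\cap\kappa$ is an ordinal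 $\delta<\kappa$. A subset of $\kappa$ of size $<\kappa$ that belongs to $M$ is bounded, with supremum in $M$ by elementarity; a strict upper bound then lies in $M\cap\kappa=\delta$, so
$$B\in M,\ B\subseteq\kappa,\ |B|<\kappa\ \Longrightarrow\ B\subseteq\delta. \tag{3}$$
Put $q^*=q_\delta$ and $\beta^*=\beta_\delta\ge\delta$. We look for $i<\delta$ such that $i,\delta$ are as required.

**Step 2: a reflection of $q^*$.** We find $r\in R\cap M$ such that every $s'\in R\cap M$ with $s'\le r$ is compatible with $q^*$. Suppose there is none. Then $D=\{s'\in R\cap M:s'\perp q^*\}$ is dense in $R\cap M$. Let $\mathcal Z\subseteq D$ be maximal among the antichains of $R$ contained in $D$. By ccc $\mathcal Z$ is countable, and $\mathcal Z\subseteq M$, so $\mathcal Z\in M$ by closure. Each $r'\in R\cap M$ has an extension in $D$, which by maximality is compatible with a member of $\mathcal Z$; so $r'$ is compatible with a member of $\mathcal Z$. By elementarity $\mathcal Z$ is predense in $R$: every element of $R$ is compatible with a member of $\mathcal Z$. But $q^*$ is incompatible with every member of $\mathcal Z\subseteq D$, a contradiction. Fix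 such an $r$.

**Step 3: a good pair along the branch $g_{\beta^*}$.** We want the candidates for partners of $\beta^*$ to be dense above some initial segment of $g_{\beta^*}$. Let $H=\{\beta_i:q_i\parallel r\}\in M$. Taking $s'=r$ in Step 2 we have $r\parallel q^*$, so $\beta^*\in H\setminus\delta$, and $|H|=\kappa$ by (3). Let
$$H^*=\{\beta\in H:\text{no good pair }(s,X)\text{ for }H\text{ has }s\subset g_\beta\}\in M.$$
If $|H^*|=\kappa$, then by Lemma 13 there is a good pair $(s,X)$ for $H^*$. It is also good for $H\supseteq H^*$, and (with $Y=X$ and $t=s$) some $\beta\in H^*$ has $s\subset g_\beta$, contradicting the definition of $H^*$. So $|H^*|<\kappa$, hence $H^*\subseteq\delta$ by (3), and $\beta^*\notin H^*$. So there is $s\subset g_{\beta^*}$ such that some $(s,X)$ is good for $H$. As $|2^{<\omega_1}|=\omega_1\le\lambda$, we have $2^{<\omega_1}\subseteq M$, so $s\in M$, and by elementarity we may take $X\in M$.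

**Step 4: the partner.** We combine guessing (for $C$) with goodness (for the splitting level). Let $X'$ be the set of the first $\lambda$ elements of $X$; then $X'\in M\cap V$. By (3), $X'\subseteq\delta$. Also $\gamma_{X'}\in M\cap\kappa$, so $\gamma_{X'}<\delta\le\beta^*$, and $C\subseteq\delta\le\beta^*$ by (3). By Lemma 12 the set
$$Y=\{\beta'\in X':F(\beta',\beta^*)=C\}$$
has size $\lambda\ge\omega_1$, and $Y\in V$ because $X',F,C\in V$. Choose $\eta\in L_1$ with $\eta\ge|s|$ and let $t=(g_{\beta^*}\restriction\eta)^\frown(1-g_{\beta^*}(\eta))$, which extends $s$. By goodness there is $\beta'\in Y\cap H$ with $t\subset g_{\beta'}$. Then $\Delta(g_{\beta'},g_{\beta^*})=\eta\in L_1$, so $\{\beta',\beta^*\}\in\mathcal A$, and $F(\beta',\beta^*)=C$.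

**Step 5: compatibility.** We check that the condition attached to $\beta'$ is compatible with $q^*$. As $\beta'\in H$, $\beta'=\beta_i$ for a unique $i$, and $q_i\parallel r$. As $\beta'\in\delta\subseteq M$, elementarity gives $i\in M$, so $i<\delta$ and $q_i\in M$. By elementarity there is $s'\in R\cap M$ with $s'\le q_i$ and $s'\le r$. By Step 2, $s'\parallel q^*$, hence $q_i\parallel q^*=q_\delta$. So $i$ and $\delta$ are as required in (F4). $\square$

## 10. The product over all $\kappa$, and the proof of Theorem 2

*Proof of Theorem 2.* In $V_0$ let $P_\kappa$ be the poset of Section 4 for the frame of Lemma 14 $(\kappa\in\mathcal K)$, and let $P$ be the finite-support product of the $P_\kappa$.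

**Step 1: $P$ has property K.** We need this so that $P$ is ccc; by Lemma 7 each factor has property K. Let $(p_i:i<\omega_1)$ be conditions of $P$. Thin so that the finite supports form a $\Delta$-system with root $d$. For each of the finitely many coordinates $\kappa\in d$ in turn, thin further so that the $p_i(\kappa)$ are pairwise compatible. Any two remaining conditions have a common extension: on $d$ take common extensions coordinate by coordinate, and off $d$ at most one of the two is nontrivial.

**Step 2: cardinal arithmetic.** We check the hypothesis of the Solovay–Tennenbaum theorem in $V_0^P$. In $V$, GCH and regularity give $\theta^{<\theta}=\theta$, and $|S|=\theta$. Since $S$ is $\omega_2$-cc, a nice $S$-name for a subset of $\nu<\theta$ is given by $\nu$ many antichains of size at most $\omega_1$, so there are at most $(\theta^{\omega_1})^\nu=\theta$ of them. Hence $V_0\models2^\nu\le\theta$ for all $\nu<\theta$. As $\theta$ is regular, every function from $\nu$ to $\theta$ is bounded, so $\theta^{<\theta}=\theta$ in $V_0$. In $V_0$ each $\mathcal M$ used has size at most $\kappa^{\omega_1}\le\theta$, so $|P_\kappa|\le\theta$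 and $|P|\le\theta$. Since $P$ is ccc, there are at most $(\theta^\omega)^\nu=\theta$ nice $P$-names for subsets of $\nu<\theta$, so $V_0^P\models2^{<\theta}\le\theta$; the other inequality follows from $2^\nu>\nu$ for all $\nu<\theta$. So there is a $P$-name $\dot Q$ for a ccc poset forcing MA + $2^{\aleph_0}=\theta$.

**Step 3: every $\kappa\in\mathcal K$ at once.** We view the whole extension as a ccc continuation of each $P_\kappa$. Let $R=P*\dot Q$, which is ccc. Fix $\kappa\in\mathcal K$. Then $P\cong P_\kappa\times P'_\kappa$, where $P'_\kappa$ is the finite-support product of the other factors. Let $\dot Q_\kappa$ be the $P_\kappa$-name for the iteration $P'_\kappa*\dot Q$. Up to equivalence $R$ is $P_\kappa*\dot Q_\kappa$, and this is ccc. By Theorem 8, in $V_0^R$ there is a $\kappa$-reasonable $f:\kappa\to\mathcal P(\kappa)$ with no free set of size $\kappa$.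

**Step 4: the final model.** We check the remaining claims of the theorem. Passing from $V$ to $V_0$ preserves cofinalities, as does the ccc poset $R$. So the extension $V_0^R$ of $V$ is cofinality-preserving, and cardinals, successors and the set $\mathcal K$ mean the same in $V$ and in $V_0^R$. MA + $2^{\aleph_0}=\theta$ holds by the choice of $\dot Q$. If $\theta=\aleph_n$ with $3\le n<\omega$, the infinite cardinals $\lambda$ with $\lambda^+<\aleph_n$ and $\mathrm{cf}(\lambda)>\omega$ are $\aleph_1,\dots,\aleph_{n-2}$, so $\mathcal K=\{\aleph_2,\dots,\aleph_{n-1}\}$, which is the set of all regular $\kappa$ with $\aleph_1<\kappa<2^{\aleph_0}$. $\square$
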